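\title{A minimally generated Boolean algebra with the Nikodym property and without the strong Nikodym property}

\begin{abstract}
Assuming the Diamond Principle $\diamondsuit$, we construct an infinite minimally generated Boolean algebra that has the Nikodym property and does not have the strong Nikodym property. Hence ZFC does not prove that the Nikodym property implies the strong Nikodym property, not even for minimally generated algebras. The algebra is built in $\omega_1$ steps inside the measure algebra of the Cantor space. An infinite matrix of measures with norm unbounded rows is fixed in advance, and every new generator is chosen bounded on all but finitely many rows.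
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{measure} on a Boolean algebra $\mathcal A$ is a bounded, finitely additive function $\mu\colon\mathcal A\to\mathbb R$, and $\|\mu\|$ is its total variation norm. A sequence $(\mu_k)$ of measures on $\mathcal A$ is \emph{pointwise bounded on} a set $A\subseteq\mathcal A$ if $\sup_k|\mu_k(a)|<\infty$ for every $a\in A$, and \emph{norm bounded} if $\sup_k\|\mu_k\|<\infty$.

\begin{definition}\label{def:nik}
A Boolean algebra $\mathcal A$ has the \emph{Nikodym property} if every sequence of measures on $\mathcal A$ that is pointwise bounded on $\mathcal A$ is norm bounded. It has the \emph{strong Nikodym property} if for every increasing sequence $(A_n)_{n\in\omega}$ of subsets of $\mathcal A$ with $\mathcal A=\bigcup_nA_n$ there is $n_0$ such that every sequence of measures on $\mathcal A$ that is pointwise bounded on $A_{n_0}$ is norm bounded.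
\end{definition}

The Nikodym property is a uniform boundedness principle in which measures are tested only on elements of the algebra. The strong property implies it (take $A_n=\mathcal A$). A finite algebra has both properties, since some $A_{n_0}$ is all of $\mathcal A$ and $\|\mu\|$ is the sum of $|\mu(a)|$ over the atoms $a$. The algebra of clopen subsets of $2^\omega$ has neither: if $t_k\to t$ and $t_k\ne t$, then the measures $k(\delta_{t_k}-\delta_t)$ have norm $2k$, and each clopen set has value $0$ for all large~$k$.

For functionals on a Banach space $X$ the strong form of uniform boundedness costs nothing. If $X=\bigcup_nA_n$, then some $A_{n_0}$ is nonmeager by the Baire category theorem; if $(f_k)\subseteq X^*$ is pointwise bounded on $A_{n_0}$, then the closed sets $\{x:\sup_k|f_k(x)|\le R\}$, $R\in\omega$, cover $A_{n_0}$, so one of them contains a ball and $(f_k)$ is norm bounded. On the Boolean side, Valdivia proved that every $\sigma$-complete Boolean algebra has the strong Nikodym property. One might therefore guess that the two properties always go together. Whether the Nikodym property implies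 the strong Nikodym property is an open question in general. This paper concerns a class of algebras that are assembled from the smallest possible steps.

\begin{definition}\label{def:mingen}
A Boolean algebra $\mathcal B$ is a \emph{minimal extension} of a subalgebra $\mathcal A$ if $\mathcal A\ne\mathcal B$ and there is no subalgebra $\mathcal C$ with $\mathcal A\subsetneq\mathcal C\subsetneq\mathcal B$. A Boolean algebra $\mathcal A$ is \emph{minimally generated} (in the sense of Koppelberg) if for some ordinal $\delta$ there is an increasing sequence $(\mathcal D_\beta)_{\beta<\delta}$ of subalgebras with union $\mathcal A$ such that $\mathcal D_0=\{0,1\}$, $\mathcal D_{\beta+1}$ is a minimal extension of $\mathcal D_\beta$ whenever $\beta+1<\delta$, and $\mathcal D_\lambda=\bigcup_{\beta<\lambda}\mathcal D_\beta$ for every limit ordinal $\lambda<\delta$.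
\end{definition}

Sobota and Zdomskyy \cite{SZ} constructed under $\diamondsuit$ an infinite minimally generated Boolean algebra with the Nikodym property, and posed the following question.

\begin{quote}
\emph{Does every infinite minimally generated Boolean algebra with the Nikodym property have the strong Nikodym property?}
\end{quote}

We show that a positive answer cannot be proved in ZFC. (We do not consider the further question from \cite{SZ} about the particular algebra constructed there.)

\begin{theorem}\label{thm:main}
Assume $\diamondsuit$. There is an infinite minimally generated Boolean algebra that has the Nikodym property and does not have the strong Nikodym property.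
\end{theorem}

By Jensen's theorem $\diamondsuit$ holds in the constructible universe $L$, so it is consistent with ZFC. With the usual proviso that ZFC itself is consistent, we obtain the following.

\begin{corollary}\label{cor:main}
ZFC does not prove that every infinite minimally generated Boolean algebra with the Nikodym property has the strong Nikodym property. In particular, ZFC does not prove that the Nikodym property implies the strong Nikodym property for Boolean algebras in general.
\end{corollary}

The starting point is a description of the failure of the strong property that does not mention the sets $A_n$.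

\begin{lemma}\label{lem:matrix}
A Boolean algebra $\mathcal A$ fails the strong Nikodym property if and only if there are measures $\mu^n_j$ on $\mathcal A$ $(n\in\omega$, $j\ge1)$ such that
\begin{itemize}
\item[(M1)] $\sup_j\|\mu^n_j\|=\infty$ for every $n$;
\item[(M2)] every $a\in\mathcal A$ satisfies $\sup_j|\mu^n_j(a)|<\infty$ for all but finitely many $n$.
\end{itemize}
\end{lemma}

\begin{proof}
If $(A_n)$ witnesses the failure, choose for each $n$ a norm unbounded sequence $(\mu^n_j)_j$ that is pointwise bounded on $A_n$; each $a$ lies in $A_n$ for all large $n$, which gives (M2). Conversely, given the matrix, let $A_n$ be the set of all $a$ with $\sup_j|\mu^{n'}_j(a)|<\infty$ for every $n'\ge n$. These sets increase, they cover $\mathcal A$ by (M2), and for each $n$ the row $(\mu^n_j)_j$ is pointwise bounded on $A_n$ and norm unbounded. So no $n_0$ works for $(A_n)$.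
\end{proof}

Suppose that $\mathcal A$ has the Nikodym property and carries such a matrix. By (M1), for every $n$ some $a_n\in\mathcal A$ is unbounded on row $n$, while by (M2) no element is unbounded on infinitely many rows. In our matrix the rows live on pairwise disjoint elements $V_n$, in the sense that $\mu^n_j(a)=\mu^n_j(a\wedge V_n)$. Then we may take $a_n\le V_n$, and an element $a$ with $a\wedge V_n=a_n$ for infinitely many $n$ would violate (M2). In a $\sigma$-complete algebra $\bigvee_na_n$ is such an element. So the algebra we want must contain enough infinite joins to have the Nikodym property, and it must omit every element that glues together infinitely many of the $a_n$.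

We fix the matrix first and then add generators one at a time. Minimal extensions suit this plan: adjoining the join $x$ of a sequence that shrinks to a point of the Stone space produces, for every measure $\mu$, just one essentially new value $\mu(x)$, so (M2) has to be checked only for $x$ (Section~\ref{sec:prelim}). The matrix is defined in Section~\ref{sec:matrix}, where three examples show how a norm unbounded sequence of measures is destroyed without violating (M2), and what can prevent this. The obstruction is removed in Section~\ref{sec:correction}. Section~\ref{sec:predict} computes the value of a measure on the final algebra at a generator added at a countable stage, Section~\ref{sec:kill} destroys one sequence of measures, and Section~\ref{sec:construction} uses $\diamondsuit$ to destroy them all.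

\section{Stone spaces, the ambient algebra, and joins at a point}\label{sec:prelim}

\subsection{Measures as Radon measures}
We write $\neg a$ for the complement of $a$, $a\setminus b=a\wedge\neg b$, and $a\triangle b$ for the symmetric difference. Let $\nu$ be a measure on a Boolean algebra $\mathcal C$. For $a\in\mathcal C$ put
\[
\nu^+(a)=\sup\{\nu(b):b\le a\},\qquad \nu^-(a)=\sup\{-\nu(b):b\le a\},
\]
where $b$ ranges over $\mathcal C$. The variation of $\nu$ is the measure $|\nu|=\nu^++\nu^-$, and $\|\nu\|=|\nu|(1)$. In particular $\|\nu\|\le2\sup_b|\nu(b)|$.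

The Stone space $K_{\mathcal C}$ is the compact Hausdorff space of ultrafilters on $\mathcal C$; its clopen sets are the sets $\hat c=\{p:c\in p\}$, $c\in\mathcal C$, and they form a base. A \emph{Radon measure} on $K_{\mathcal C}$ is a finite signed (countably additive) Borel measure whose variation is regular; we use that $|\nu|(E)=\inf\{|\nu|(W):W\supseteq E\text{ open}\}$ for Borel $E$. By the Riesz representation theorem, every measure $\nu$ on $\mathcal C$ extends uniquely to a Radon measure on $K_{\mathcal C}$, again denoted $\nu$, with $\nu(\hat c)=\nu(c)$ and $|\nu|(\hat c)=|\nu|(c)$. Thus $\nu(\{p\})$ makes sense for an ultrafilter $p$. The measure $\delta_p$ on $\mathcal C$ has $\delta_p(c)=1$ for $c\in p$ and $\delta_p(c)=0$ otherwise.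

If $\mathcal C$ is a subalgebra of $\mathcal A$, then $\pi\colon K_{\mathcal A}\to K_{\mathcal C}$, $\pi(y)=y\cap\mathcal C$, is the restriction map. Suppose that $\mathcal C$ is countable and $p\in K_{\mathcal C}$. Taking finite meets along an enumeration of $p$, we get a \emph{decreasing base} $w_0\ge w_1\ge\cdots$ of $p$: each $w_l$ is in $p$ and each $w\in p$ is above some $w_l$. The sets $\hat w_l$ have intersection $\{p\}$ in $K_{\mathcal C}$ and $\pi^{-1}(p)$ in $K_{\mathcal A}$. So countable additivity in both spaces gives, for every measure $\nu$ on $\mathcal A$,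
\begin{equation}\label{eq:fibre}
(\nu|_{\mathcal C})(\{p\})=\lim_l\nu(w_l)=\nu(\pi^{-1}(p)).
\end{equation}

\subsection{The ambient algebra}
We need a place in which infinite joins can be formed and on which the matrix of measures is defined once and for all. Let $m$ be the product measure on $2^\omega$ and $\mathcal M$ its measure algebra, that is, the Borel sets modulo null sets. It is a complete Boolean algebra of size $\mathfrak c$, the join of countably many elements is the class of the union of their representatives, and $a\wedge\bigvee_iu_i=\bigvee_i(a\wedge u_i)$. All infinite joins below are taken in $\mathcal M$. For $s\in2^{<\omega}$ let $[s]$ be the cylinder of all $t\in2^\omega$ extending $s$, so $m([s])=2^{-|s|}$, and let $t|l$ be the initial segment of $t$ of length $l$. Nonempty clopen sets have positive measure, so the algebra $\mathcal A_0$ of clopen subsets of $2^\omega$ is a subalgebra of $\mathcal M$, and for clopen sets $b\le c$ means $b\subseteq c$. A clopen set is \emph{determined below $\ell$} if it is a union of cylinders of length $\ell$; every clopen set is determined below $\ell$ for all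 large $\ell$.

We stay among the elements of $\mathcal M$ that can be approximated by clopen sets from inside and outside:
\[
\mathcal J=\{a\in\mathcal M:\ \text{for every }\varepsilon>0\text{ there are }b,c\in\mathcal A_0\text{ with } b\le a\le c,\ m(c\setminus b)<\varepsilon\}.
\]
This is a subalgebra containing $\mathcal A_0$. Indeed, $b\le a\le c$ gives $\neg c\le\neg a\le\neg b$ with $\neg b\setminus\neg c=c\setminus b$; and $b_i\le a_i\le c_i$ gives $b_1\wedge b_2\le a_1\wedge a_2\le c_1\wedge c_2$ with $(c_1\wedge c_2)\setminus(b_1\wedge b_2)\le(c_1\setminus b_1)\vee(c_2\setminus b_2)$. An algebra $\mathcal C$ with $\mathcal A_0\subseteq\mathcal C\subseteq\mathcal J$ is called \emph{admissible}. A point $t\in2^\omega$ is \emph{decided by $\mathcal C$} if for each $c\in\mathcal C$ there is $l$ with $[t|l]\le c$ or $[t|l]\wedge c=0$. In this case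
\[
p_t=\{c\in\mathcal C:[t|l]\le c\text{ for some }l\}
\]
is an ultrafilter on $\mathcal C$, and a clopen set belongs to $p_t$ if and only if it contains $t$. Every point is decided by $\mathcal A_0$. We need two facts.
\begin{itemize}
\item[(J1)] Every nonzero $a\in\mathcal J$ lies above a nonempty clopen set. Indeed, if $b\le a\le c$ and $m(c\setminus b)<m(a)$, then $m(b)>0$.
\item[(J2)] If $\mathcal C$ is countable and admissible, then almost every $t\in2^\omega$ is decided by $\mathcal C$. Indeed, fix $a\in\mathcal C$. If $b\le a\le c$ are as in the definition of $\mathcal J$, then every $t\in b\cup\neg c$ has an $l$ with $[t|l]\le a$ or $[t|l]\wedge a=0$, and $m(b\cup\neg c)>1-\varepsilon$. So the (open) set of points with such an $l$ has measure $1$; intersect over $a\in\mathcal C$.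
\end{itemize}

\subsection{Joins at a point}
The following extensions are the only ones used in the construction beyond $\mathcal A_0$.

\begin{definition}\label{def:pseq}
Let $\mathcal C$ be admissible and $p$ an ultrafilter on $\mathcal C$. A \emph{$p$-sequence} is a sequence $(U_i)$ of pairwise disjoint elements of $\mathcal C\setminus p$ such that every $w\in p$ satisfies $U_i\le w$ for all but finitely many $i$. A \emph{$p$-join over $\mathcal C$} is an element $x=\bigvee_{i\in I}U_i$ of $\mathcal M$, where $(U_i)$ is a $p$-sequence and $I$ is any set of indices.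
\end{definition}

In $K_{\mathcal C}$ the sets $\hat U_i$ are disjoint clopen sets that miss $p$ and shrink to $p$. Away from $p$ the join $x$ is therefore a finite join, and only at $p$ can it be new. We write $\mathcal C(x)$ for the subalgebra of $\mathcal M$ generated by $\mathcal C\cup\{x\}$.

\begin{lemma}\label{lem:join}
Let $\mathcal C$ be admissible and let $x=\bigvee_{i\in I}U_i$ be a $p$-join over $\mathcal C$.
\begin{itemize}
\item[(a)] $x\in\mathcal J$.
\item[(b)] If $a\in\mathcal C\setminus p$, then $a\wedge x=\bigvee_{i\in I_0}(a\wedge U_i)$ for a finite set $I_0\subseteq I$. In particular $a\wedge x\in\mathcal C$.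
\item[(c)] $\mathcal C(x)=\mathcal C\cup\{c\triangle x:c\in\mathcal C\}$. This algebra is admissible, and it is equal to $\mathcal C$ or a minimal extension of $\mathcal C$.
\item[(d)] For every $c\in\mathcal C$ there are $d\in\mathcal C$ and $\sigma\in\{1,-1\}$ such that every measure $\mu$ on $\mathcal C(x)$ satisfies $\mu(c\triangle x)=\mu(c)+\sigma\,(\mu(x)-2\mu(d))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varepsilon>0$. The cylinders of a fixed length partition $1$, so $p$ contains a cylinder $[s]$ with $m([s])<\varepsilon/2$. All but finitely many $U_i$ lie below $[s]$. Let $u\in\mathcal J$ be the join of the remaining $U_i$ with $i\in I$, and take clopen $b\le u\le c$ with $m(c\setminus b)<\varepsilon/2$. Then $b\le x\le c\vee[s]$ and $m((c\vee[s])\setminus b)<\varepsilon$.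

(b) Since $\neg a\in p$, we have $a\wedge U_i=0$ for all but finitely many $i$, and $a\wedge x=\bigvee_{i\in I}(a\wedge U_i)$.

(c) Let $\mathcal E=\mathcal C\cup\{c\triangle x:c\in\mathcal C\}$. As $\triangle$ is a group operation in which every element is its own inverse, $\mathcal E$ is closed under $\triangle$, and so under $\neg e=1\triangle e$. Next, $c\wedge x\in\mathcal E$ for every $c\in\mathcal C$: if $c\notin p$ this is (b), and if $c\in p$, then $d=\neg c\wedge x\in\mathcal C$ by (b) and $c\wedge x=d\triangle x$. Since $\wedge$ distributes over $\triangle$,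
\begin{align*}
(c_1\triangle x)\wedge c_2&=(c_1\wedge c_2)\triangle(c_2\wedge x),\\
(c_1\triangle x)\wedge(c_2\triangle x)&=(c_1\wedge c_2)\triangle(c_1\wedge x)\triangle(c_2\wedge x)\triangle x,
\end{align*}
so $\mathcal E$ is closed under $\wedge$. Hence $\mathcal E=\mathcal C(x)$, and $\mathcal E\subseteq\mathcal J$ by (a). A subalgebra of $\mathcal C(x)$ that properly contains $\mathcal C$ contains some $c\triangle x$, hence $x=c\triangle(c\triangle x)$, hence all of $\mathcal C(x)$.

(d) We have $\mu(c\triangle x)=\mu(c)+\mu(x)-2\mu(c\wedge x)$. If $c\notin p$, take $d=c\wedge x$ and $\sigma=1$. If $c\in p$, take $d=\neg c\wedge x$ and $\sigma=-1$, and use $\mu(c\wedge x)=\mu(x)-\mu(d)$. In both cases $d\in\mathcal C$ by~(b).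
\end{proof}

Part (d) is the reason for working with these extensions. For an arbitrary $x\in\mathcal M$, a measure on $\mathcal C(x)$ has the new values $\mu(c\wedge x)$ for all $c\in\mathcal C$, and each of them would have to be controlled. For a $p$-join they are all computed from $\mu|_{\mathcal C}$ and the single number $\mu(x)$, by a formula that does not depend on~$\mu$.

\section{The matrix of measures}\label{sec:matrix}

\subsection{Definition of the matrix}
The rows are built from one sequence $(\lambda_j)$ of measures of norm one. We want $\lambda_j$ to vanish on clopen sets that depend on early coordinates, and to live on a set $T_j$ so small that the sets $T_{j'}$, $j'>j$, are nearly invisible to $\lambda_j$. These two features will let us prescribe the values $\lambda_j(z)$ of one element $z$ almost independently for different $j$.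

Let $\ell_1=1$ and $\ell_{j+1}=\ell_j+j^2+1$, so $\ell_j\ge j$. The block $[\ell_j,\ell_{j+1})$ consists of $j^2$ coordinates that define $T_j$ and a last coordinate that defines a sign:
\[
T_j=\{t\in2^\omega:t(i)=0\text{ for }\ell_j\le i<\ell_j+j^2\},\qquad \varepsilon_j=m(T_j)=2^{-j^2},
\]
\[
g_j(t)=\begin{cases}\varepsilon_j^{-1}(-1)^{t(\ell_{j+1}-1)}&\text{if }t\in T_j,\\ 0&\text{if }t\notin T_j,\end{cases}\qquad \lambda_j(a)=\int_ag_j\,dm\quad(a\in\mathcal M).
\]
Each $\lambda_j$ is countably additive on $\mathcal M$. The function $g_j$ depends only on the coordinates in $[\ell_j,\ell_{j+1})$, and its positive and negative parts both have integral $\frac12$.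
\begin{itemize}
\item[(F1)] If $b$ is clopen and determined below $\ell_j$, then $\lambda_j(b)=0$, $\int_b|g_j|\,dm=m(b)$, and $\lambda_j(b\cap\{g_j>0\})=-\lambda_j(b\cap\{g_j<0\})=\frac12m(b)$. Indeed, $b$ and $g_j$ depend on disjoint sets of coordinates, so $\int_bg_j^\pm\,dm=m(b)\int g_j^\pm\,dm=\frac12m(b)$.
\item[(F2)] If $a\in\mathcal J$, then $\lambda_j(a)\to0$. Indeed, take clopen $b\le a\le c$ with $m(c\setminus b)<\varepsilon$. For $j$ so large that $b$ and $c$ are determined below $\ell_j$, (F1) gives $|\lambda_j(a)|\le|\lambda_j(b)|+\int_{c\setminus b}|g_j|\,dm=m(c\setminus b)<\varepsilon$.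
\item[(F3)] If $Z_{j'}\subseteq T_{j'}$ are Borel sets, then $\sum_{j'>j}|\lambda_j(Z_{j'})|\le2^{-j}$. Indeed, $|\lambda_j(Z_{j'})|\le\varepsilon_{j'}/\varepsilon_j$ and $j'^2-j^2\ge2j(j'-j)$, so the sum is at most $\sum_{r\ge1}4^{-jr}=(4^j-1)^{-1}\le2^{-j}$.
\end{itemize}
Let $V_n=[0^n1]$ and $Q_n=[0^n]$. The elements $V_0,\dots,V_{n-1},Q_n$ partition $1$, and $V_{n'}\le Q_n$ for $n'\ge n$. For $n\in\omega$ and $j\ge1$ define the measure
\[
\mu^n_j(a)=j\,\lambda_j(a\wedge V_n)\qquad(a\in\mathcal M).
\]
If $\ell_j\ge n+1$, then (F1) gives $\mu^n_j(V_n\cap\{g_j>0\})=\frac j2\,m(V_n)$. Hence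
\begin{equation}\label{eq:rows}
\sup_j\|\mu^n_j|_{\mathcal A_0}\|=\infty\qquad\text{for every }n,
\end{equation}
and (M1) holds on every admissible algebra. Condition (M2) gets a name.

\begin{definition}\label{def:good}
An element $a\in\mathcal J$ is \emph{$n$-bounded} if $\sup_j|\mu^n_j(a)|<\infty$, and \emph{fully bounded} if it is $n$-bounded for every $n$. An admissible algebra is \emph{good} if each of its elements is $n$-bounded for all but finitely many $n$.
\end{definition}

Whether $a$ is $n$-bounded depends only on $a\wedge V_n$. In particular, an element below $V_n$ is $n'$-bounded for every $n'\ne n$. A clopen set $b$ is fully bounded, because $\mu^n_j(b)=0$ for large $j$ by (F1). So $\mathcal A_0$ is good, and the union of an increasing chain of good algebras is good.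

\begin{lemma}\label{lem:preserve}
Let $\mathcal C$ be good and let $x$ be a $p$-join over $\mathcal C$ that is $n$-bounded for all but finitely many $n$. Then $\mathcal C(x)$ is good.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:join}(c), $\mathcal C(x)$ is admissible and a new element has the form $c\triangle x$. With $d\in\mathcal C$ from Lemma~\ref{lem:join}(d), $|\mu^n_j(c\triangle x)|\le|\mu^n_j(c)|+|\mu^n_j(x)|+2|\mu^n_j(d)|$, and $c$, $x$, $d$ are all $n$-bounded for all but finitely many $n$.
\end{proof}

By \eqref{eq:rows} and Lemma~\ref{lem:matrix}, no good algebra has the strong Nikodym property. The task is to build a good algebra with the Nikodym property.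

\subsection{Three examples}
A norm unbounded sequence of measures that is pointwise bounded on the current algebra must be \emph{destroyed}: we must adjoin an element on which it is unbounded. The first two examples show the two ways in which this is compatible with goodness.

\begin{example}[A row]\label{ex:row}
The row $(\mu^n_j)_j$ is pointwise bounded on $\mathcal A_0$ and norm unbounded. It can be destroyed inside $V_n$. Let $t_n=0^n1^\omega$ and $P_i=[0^n1^{i+1}0]$, a cylinder of length $n+i+2$. Let $j_i=4^{n+i+1}$, so $\ell_{j_i}\ge n+i+2$, and let $U_i=P_i\cap\{g_{j_i}>0\}$. The $U_i$ are disjoint, miss $t_n$, and satisfy $U_i\subseteq[t_n|(n+i+1)]$, so they form a $p_{t_n}$-sequence in $\mathcal A_0$. Put $a_n=\bigvee_iU_i\le V_n$ and compute $\lambda_{j_i}(a_n)$. The term $U_i$ contributes $\frac12m(P_i)=2^{-n-i-3}$ by (F1). The terms $U_{i'}$ with $i'<i$ are determined below $\ell_{j_{i'}+1}\le\ell_{j_i}$ and contribute $0$. The terms with $i'>i$ lie in $T_{j_{i'}}$ and contribute at most $2^{-j_i}$ in total by (F3). Thus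
\[
\mu^n_{j_i}(a_n)\ge4^{n+i+1}2^{-n-i-3}-j_i2^{-j_i}\ge2^{n+i-1}-1 .
\]
So $a_n$ is not $n$-bounded. It is $n'$-bounded for all $n'\ne n$, and $\mathcal A_0(a_n)$ is good: one row has been sacrificed, which (M2) allows.
\end{example}

\begin{example}[A diagonal]\label{ex:diagonal}
Let $k_n=4^{n+1}$ and $\nu_n=\mu^n_{k_n}$. If $b$ is clopen and determined below $l$, then $b\wedge V_n\in\{0,V_n\}$ for $n\ge l$, and $\lambda_{k_n}(V_n)=0$ by (F1); so $(\nu_n)$ is pointwise bounded on $\mathcal A_0$. The sets $U_n=V_n\cap\{g_{k_n}>0\}$ form a $p_{0^\omega}$-sequence, and $x=\bigvee_nU_n$ has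
\[
\nu_n(x)=\nu_n(U_n)=4^{n+1}\cdot\tfrac12\cdot2^{-n-1}=2^n .
\]
Here $x$ meets every $V_n$, but $x\wedge V_n=U_n$ is clopen, so $x$ is fully bounded. To destroy the sequence we need one large value in row $n$ for each $n$, and this does not make any row unbounded.
\end{example}

The second example used pieces $U_n$ that are themselves bounded on the rows. Once the elements of Example~\ref{ex:row} have been adjoined, such pieces may be missing.

\begin{example}[The obstruction]\label{ex:obstruction}
Let $\mathcal C$ be generated by $\mathcal A_0$ and all the elements $a_n$ of Example~\ref{ex:row}. Since $a_{n'}\wedge V_n=0$ for $n'\ne n$, each $c\in\mathcal C$ has $c\wedge V_n\in\mathcal A_0(a_n)$ for all $n$, and $c\wedge V_n\in\mathcal A_0$ for all but finitely many $n$. So $\mathcal C$ is good. Every $[t_n|l]$ contains, for large $i$, the nonempty sets $U_i\le a_n$ and $P_i\setminus U_i\le\neg a_n$. Hence there are ultrafilters $p_n,q_n$ on $\mathcal C$ that contain all $[t_n|l]$, with $a_n\in p_n$ and $a_n\notin q_n$. The measure $\nu_n=n(\delta_{p_n}-\delta_{q_n})$ has norm $2n$, vanishes on $\mathcal A_0$, and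 satisfies $\nu_n(c)=\nu_n(c\wedge V_n)$. Thus $\nu_n(c)=0$ for all large $n$, and $(\nu_n)$ is pointwise bounded on $\mathcal C$.

No $p$-join $x$ over $\mathcal C$ with $\mathcal C(x)$ good destroys this sequence. Extend $p_n,q_n$ to ultrafilters on $\mathcal C(x)$ in any way and let $\tilde\nu_n$ be the resulting measures. For all $n$ but at most one, $V_n\notin p$, so $x\wedge V_n$ lies in $\mathcal C$ by Lemma~\ref{lem:join}(b), and hence in $\mathcal A_0(a_n)$. If $\tilde\nu_n(x)=\nu_n(x\wedge V_n)\ne0$, then $x\wedge V_n$ is not clopen, so $x\wedge V_n=b\triangle a_n$ with $b$ clopen by Lemma~\ref{lem:join}(c). Lemma~\ref{lem:join}(d) gives a clopen $d$ with $\mu^n_j(x)=\mu^n_j(b)\pm(\mu^n_j(a_n)-2\mu^n_j(d))$, so $x$ is not $n$-bounded. By goodness this happens for finitely many $n$ only. Hence $\tilde\nu_n(x)=0$ for large $n$, and $(\tilde\nu_n)$ is pointwise bounded on $\mathcal C(x)$ by Lemma~\ref{lem:join}(d).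

The way out is to enlarge $\mathcal C$ first. Suppose that in a larger admissible algebra $a_n=y_1\vee y_2$ with $y_1,y_2$ both $n$-bounded. An extension of $p_n$ contains one of them, call it $y^n$, and an extension of $q_n$ contains $V_n\setminus a_n$. Then $x=\bigvee_ny^n$ has $x\wedge V_n=y^n$, so $\sup_j|\mu^n_j(x)|<\infty$ for every $n$, and $x$ separates all further extensions of the two ultrafilters for every $n$.
\end{example}

\section{Covering an element by two bounded elements}\label{sec:correction}

Example~\ref{ex:obstruction} suggests the following closure property.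

\begin{definition}\label{def:correctable}
An admissible algebra $\mathcal C$ is \emph{correctable} if for every $n$ and every $a\in\mathcal C$ with $a\le V_n$ there are $n$-bounded $y_1,y_2\in\mathcal C$ with $a=y_1\vee y_2$.
\end{definition}

To make $a\le V_n$ bounded on row $n$, we remove from it a piece $z$ with $\lambda_j(z)=\lambda_j(a)+O(1/j)$; then $\mu^n_j(a\setminus z)=j(\lambda_j(a)-\lambda_j(z))$ is bounded. The piece $z$ has to be a $p$-join, so it must be made of clopen sets shrinking to a point. One removal is not enough, since a measure that we later have to destroy may live entirely on $z$. Two removals with disjoint $z_1,z_2$ give $a=(a\setminus z_1)\vee(a\setminus z_2)$. The next lemma produces $z$ by the three-term computation of Example~\ref{ex:row}, now with a prescribed value for every $j$.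

\begin{lemma}\label{lem:correction}
Let $(\theta_j)_{j\ge1}$ be reals with $\theta_j\to0$, let $s\in2^{<\omega}$ and $t\in[s]$. There are $j_0\ge1$ and pairwise disjoint clopen sets $Z_j\subseteq[s]\setminus\{t\}$, $j\ge j_0$, such that each $[t|l]$ contains all but finitely many $Z_j$ and $z=\bigvee_{j\ge j_0}Z_j$ satisfies $\sup_{j\ge1}j\,|\lambda_j(z)-\theta_j|<\infty$.
\end{lemma}

The hypothesis $\theta_j\to0$ cannot be dropped: $z$ is a $p_t$-join over $\mathcal A_0$, so $z\in\mathcal J$ and $\lambda_j(z)\to0$ by (F2). This is why the construction stays inside $\mathcal J$, where $\theta_j=\lambda_j(a)$ is a null sequence.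

\begin{proof}
For $i\in\omega$ let $P_i$ be the cylinder of all points that agree with $t$ below $|s|+i$ and differ from $t$ at $|s|+i$. The $P_i$ are disjoint cylinders of length $|s|+i+1$ in $[s]\setminus\{t\}$, and $P_i\subseteq[t|(|s|+i)]$. The room in $P_i$ shrinks as $i$ grows, so we move to $P_i$ only when $\theta_j$ has become small compared with $m(P_i)$. Choose $1\le j_0<j_1<\cdots$ such that
\[
\ell_{j_i}\ge|s|+i+1,\qquad |\theta_j|\le\tfrac14m(P_i)\ \text{ for }j\ge j_i,\qquad \sum_{j\ge j_i}\varepsilon_j\le\tfrac12m(P_i).
\]
By recursion on $j\ge j_0$ we construct, with $i$ given by $j_i\le j<j_{i+1}$, a clopen set $Z_j\subseteq P_i\cap T_j$ that is determined below $\ell_{j+1}$, is disjoint from $Y_j=\bigcup_{j_0\le j'<j}Z_{j'}$, and satisfies $|\lambda_j(Z_j)-\theta_j|\le2^{-\ell_j-1}$.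

The set $X=P_i\setminus Y_j$ is determined below $\ell_j$, since $P_i$ and all $Z_{j'}$ with $j'<j$ are. Among these $Z_{j'}$ only those with $j'\ge j_i$ meet $P_i$, and $m(Z_{j'})\le\varepsilon_{j'}$, so $m(X)\ge\frac12m(P_i)$. Suppose $\theta_j\ge0$. The set $X\cap\{g_j>0\}\subseteq T_j$ is a union of cylinders of length $\ell_{j+1}$, each of $\lambda_j$-value $2^{-\ell_{j+1}}2^{j^2}=2^{-\ell_j-1}$, and by (F1) its total $\lambda_j$-value is $\frac12m(X)\ge\frac14m(P_i)\ge\theta_j$. So there are at least $\lfloor\theta_j2^{\ell_j+1}\rfloor$ such cylinders; let $Z_j$ be the union of exactly that many. Then $0\le\theta_j-\lambda_j(Z_j)<2^{-\ell_j-1}$. If $\theta_j<0$, take $\lfloor|\theta_j|2^{\ell_j+1}\rfloor$ cylinders from $X\cap\{g_j<0\}$, each of value $-2^{-\ell_j-1}$, with total value $-\frac12m(X)$.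

If $|s|+i\ge l$ and $j\ge j_i$, then $Z_j\subseteq[t|l]$. For $j\ge j_0$ write $\lambda_j(z)=\lambda_j(Y_j)+\lambda_j(Z_j)+\sum_{j'>j}\lambda_j(Z_{j'})$. The first term is $0$ by (F1) and the last sum is at most $2^{-j}$ in absolute value by (F3). Hence
\[
|\lambda_j(z)-\theta_j|\le2^{-\ell_j-1}+2^{-j}\le2^{1-j},
\]
so $j|\lambda_j(z)-\theta_j|\le1$ for $j\ge j_0$. The finitely many $j<j_0$ do not affect finiteness of the supremum.
\end{proof}

The sets $Z_j$ shrink to a point of $2^\omega$. For $z$ to be a $p$-join over a larger algebra $\mathcal C$, they must shrink to a point of $K_{\mathcal C}$, and this holds when $t$ is decided by $\mathcal C$.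

\begin{proposition}\label{prop:correct}
Let $\mathcal C$ be a countable good algebra and $a\in\mathcal C$ with $a\le V_n$. There are countable good algebras $\mathcal C\subseteq\mathcal C_1\subseteq\mathcal C_2$, each equal to or a minimal extension of the preceding one, and $n$-bounded $y_1,y_2\in\mathcal C_2$ with $a=y_1\vee y_2$.
\end{proposition}

\begin{proof}
If $a=0$, take $y_1=y_2=0$ and $\mathcal C_1=\mathcal C_2=\mathcal C$. Let $a\ne0$. By (J1) there are disjoint cylinders $[s_1],[s_2]\le a$. By (J2) there is $t_1\in[s_1]$ decided by $\mathcal C$; let $p=p_{t_1}$ be its ultrafilter on $\mathcal C$. By (F2) the reals $\theta_j=\lambda_j(a)$ tend to $0$. Let $Z_j$ be the sets of Lemma~\ref{lem:correction} for $s_1$, $t_1$ and $(\theta_j)$. They form a $p$-sequence in $\mathcal C$: they are disjoint, $Z_j\notin p$ because $Z_j$ is clopen and $t_1\notin Z_j$, and every $w\in p$ lies above some $[t_1|l]$, hence above all but finitely many $Z_j$. Put $z_1=\bigvee_jZ_j$ and $\mathcal C_1=\mathcal C(z_1)$. Since $z_1\le[s_1]\le V_n$, the element $z_1$ is $n'$-bounded for $n'\ne n$, so $\mathcal C_1$ is good by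 Lemma~\ref{lem:preserve}, and it is countable and equal to $\mathcal C$ or a minimal extension of it by Lemma~\ref{lem:join}(c). Since $z_1\le a\le V_n$, the element $y_1=a\setminus z_1$ has $\mu^n_j(y_1)=j(\lambda_j(a)-\lambda_j(z_1))$, which is bounded in $j$.

The algebra $\mathcal C_1$ is again countable and good and contains $a$. The same argument with $\mathcal C_1$ and $s_2$ in place of $\mathcal C$ and $s_1$ gives $z_2\le[s_2]$, $\mathcal C_2=\mathcal C_1(z_2)$ and an $n$-bounded $y_2=a\setminus z_2$. Finally $y_1\vee y_2=a\setminus(z_1\wedge z_2)=a$.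
\end{proof}

What correctability buys is that fully bounded elements see a fixed fraction of the variation of every measure.

\begin{lemma}\label{lem:fifth}
Let $\mathcal C$ be good and correctable, $\nu$ a measure on $\mathcal C$, and $u\in\mathcal C$ with $|\nu|(u)>0$. There is a fully bounded $y\in\mathcal C$ with $y\le u$ and $|\nu(y)|\ge\frac15|\nu|(u)$.
\end{lemma}

\begin{proof}
Replacing $\nu$ by $-\nu$ if necessary, assume $\nu^+(u)\ge\frac12|\nu|(u)$. Let $\varepsilon=\frac1{20}|\nu|(u)$ and choose $a\in\mathcal C$, $a\le u$, with $\nu(a)\ge\nu^+(u)-\varepsilon$. By goodness there is $N$ such that $a$ is $n$-bounded for all $n\ge N$, so only the parts $a\wedge V_n$ with $n<N$ need correction. For $n<N$ write $a\wedge V_n=y^n_1\vee y^n_2$ with $n$-bounded $y^n_1,y^n_2\in\mathcal C$, and put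
\[
y_i=(a\wedge Q_N)\vee\bigvee_{n<N}y^n_i\qquad(i=1,2).
\]
For $n<N$ we have $y_i\wedge V_n=y^n_i$, and for $n\ge N$ we have $y_i\wedge V_n=a\wedge V_n$; so $y_1$ and $y_2$ are fully bounded. Moreover $y_1\vee y_2=a$, which means that $a\setminus y_1$ and $a\setminus y_2$ are disjoint. Therefore
\[
\nu(y_1)+\nu(y_2)=2\nu(a)-\nu\bigl((a\setminus y_1)\vee(a\setminus y_2)\bigr)\ge2\nu(a)-\nu^+(u)\ge\nu^+(u)-2\varepsilon ,
\]
and one of $y_1,y_2$ has $\nu(y_i)\ge\frac12\nu^+(u)-\varepsilon\ge\bigl(\frac14-\frac1{20}\bigr)|\nu|(u)=\frac15|\nu|(u)$.
\end{proof}

\section{The value of a measure at a join}\label{sec:predict}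

A counterexample to the Nikodym property consists of measures $\nu_k$ on the final algebra $\mathcal A$. At a countable stage $\mathcal C$ of the construction we know at best the restrictions $\nu_k|_{\mathcal C}$, and we must choose $x$ so that $\nu_k(x)$ is unbounded although $x\notin\mathcal C$. So we need to know how far $\nu_k|_{\mathcal C}$ determines $\nu_k(x)$.

\begin{lemma}\label{lem:decomp}
Let $\mathcal C\subseteq\mathcal A$ be admissible, let $x=\bigvee_{i\in I}U_i$ be a $p$-join over $\mathcal C$ with $x\in\mathcal A$, and let $\pi\colon K_{\mathcal A}\to K_{\mathcal C}$ be the restriction map. Every measure $\nu$ on $\mathcal A$ satisfies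
\[
\nu(x)=\sum_{i\in I}\nu(U_i)+\nu\bigl(\hat x\cap\pi^{-1}(p)\bigr).
\]
\end{lemma}

\begin{proof}
By countable additivity in $K_{\mathcal A}$ it suffices to show that $\hat x\setminus\pi^{-1}(p)$ is the (disjoint) union of the sets $\hat U_i\subseteq K_{\mathcal A}$, $i\in I$. If $U_i\in y$ with $i\in I$, then $x\in y$, and $\pi(y)\ne p$ because $U_i\notin p$. Conversely, let $x\in y$ and $\pi(y)\ne p$. Take $a\in\mathcal C$ with $a\in y$ and $a\notin p$. By Lemma~\ref{lem:join}(b), $a\wedge x\in y$ is a finite join of elements $a\wedge U_i$ with $i\in I$, so $U_i\in y$ for some $i\in I$.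
\end{proof}

The last term is in general not determined by $\nu|_{\mathcal C}$. In Example~\ref{ex:obstruction} the measure $\nu_n$ vanishes on $\mathcal A_0$, and yet it gives the value $n$ to $a_n$, a join over $\mathcal A_0$; the two atoms of $\nu_n$ cancel in the fiber over $p_{t_n}$. Along a chain of length $\omega_1$, such cancellation stops at a countable stage, for countably many measures at once.

\begin{lemma}\label{lem:reflect}
Let $\mathcal A=\bigcup_{\alpha<\omega_1}\mathcal B_\alpha$ be the union of an increasing chain of countable subalgebras, with restriction maps $\pi_\alpha\colon K_{\mathcal A}\to K_{\mathcal B_\alpha}$, and let $(\nu_k)$ be a sequence of measures on $\mathcal A$. There is $\alpha_0<\omega_1$ such that for all $\alpha\ge\alpha_0$, $p\in K_{\mathcal B_\alpha}$ and $x\in\mathcal A$ there is $\eta\in\{0,1\}$ with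
\[
\nu_k\bigl(\hat x\cap\pi_\alpha^{-1}(p)\bigr)=\eta\cdot(\nu_k|_{\mathcal B_\alpha})(\{p\})\qquad\text{for all }k .
\]
\end{lemma}

\begin{proof}
Let $D$ be the set of all $y\in K_{\mathcal A}$ with $|\nu_k|(\{y\})>0$ for some $k$. It is countable, since each $|\nu_k|$ is finite. Put $d_k(E)=|\nu_k|(E\setminus D)$ for Borel $E$. Fix $k$ and $r\ge1$. For a point $y$ and an open $W\ni y$ we have $d_k(W)\le|\nu_k|(W)-|\nu_k|(\{y\})$, whether or not $y\in D$. By regularity $y$ has a clopen neighborhood of $d_k$-measure less than $1/r$. Finitely many of these cover $K_{\mathcal A}$, and making them disjoint we get a finite partition of $1$ in $\mathcal A$ into elements of $d_k$-measure less than $1/r$. Choose $\alpha_0<\omega_1$ such that $\mathcal B_{\alpha_0}$ contains these partitions for all $k$ and $r$ and, for any two distinct points of $D$, an element that belongs to exactly one of them. These are countably many elements, so $\alpha_0$ exists.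

Let $\alpha\ge\alpha_0$, $p\in K_{\mathcal B_\alpha}$ and $\Phi=\pi_\alpha^{-1}(p)$. In each of the partitions one member belongs to $p$, and its clopen set contains $\Phi$. Hence $d_k(\Phi)=0$, that is, $\nu_k(E)=\nu_k(E\cap D)$ for all Borel $E\subseteq\Phi$ and all $k$. Points of $\Phi$ agree on $\mathcal B_\alpha$, so $\Phi$ contains at most one point of $D$. If $\Phi\cap D=\emptyset$, then $\nu_k(\hat x\cap\Phi)=\nu_k(\Phi)=0$ and we put $\eta=0$. If $\Phi\cap D=\{y\}$, put $\eta=1$ when $x\in y$ and $\eta=0$ otherwise; then $\nu_k(\hat x\cap\Phi)=\eta\,\nu_k(\{y\})=\eta\,\nu_k(\Phi)$. In both cases $\eta$ does not depend on $k$, and $\nu_k(\Phi)=(\nu_k|_{\mathcal B_\alpha})(\{p\})$ by \eqref{eq:fibre}.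
\end{proof}

So at a late stage there are only two candidates for the sequence $(\nu_k(x))_k$, one for each $\eta$. We do not know $\eta$ when we choose $x$, and both candidates must be unbounded. The freedom in the index set $I$ achieves this.

\begin{example}\label{ex:eta}
On $\mathcal A_0$ let $t=0^\omega$, $p=p_t$, $t_k\in V_k$, $\nu_k=k(\delta_{t_k}-\delta_t)$ and $U_i=V_i$. Then $\sum_{i\in I}\nu_k(U_i)+\eta\,\nu_k(\{p\})=k\,(\mathbf 1_I(k)-\eta)$. For $\eta=0$ this is unbounded exactly when $I$ is infinite, and for $\eta=1$ exactly when $\omega\setminus I$ is infinite. The full join $I=\omega$ does not work, but a typical $I$ does.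
\end{example}

We identify subsets of $\omega$ with points of $2^\omega$; basic open sets have the form $\{I:I\cap l=\tau\}$ with $\tau\subseteq l=\{0,\dots,l-1\}$.

\begin{lemma}\label{lem:baire}
Let $(\nu_k)$ be measures on an admissible algebra $\mathcal C$, let $(U_i)_{i\in\omega}$ be a $p$-sequence with $\sup_k|\nu_k(U_i)|\ge i$ for all $i$, and let $\eta\in\{0,1\}$. Then the set
\[
G^\eta=\Bigl\{I\subseteq\omega:\ \sup_k\Bigl|\sum_{i\in I}\nu_k(U_i)+\eta\,\nu_k(\{p\})\Bigr|=\infty\Bigr\}
\]
is comeager in $2^\omega$.
\end{lemma}

\begin{proof}
Put $\Sigma_k(I)=\sum_{i\in I}\nu_k(U_i)+\eta\,\nu_k(\{p\})$. The $U_i$ are disjoint, so $\sum_i|\nu_k(U_i)|\le\|\nu_k\|$, the series converges uniformly in $I$, and $\Sigma_k$ is continuous. The complement of $G^\eta$ is the union of the closed sets $H_R=\{I:|\Sigma_k(I)|\le R\text{ for all }k\}$, $R\in\omega$. Suppose that $H_R$ contains $\{I:I\cap l=\tau\}$. For $i\ge l$ both $\tau$ and $\tau\cup\{i\}$ lie in $H_R$, so $|\nu_k(U_i)|=|\Sigma_k(\tau\cup\{i\})-\Sigma_k(\tau)|\le2R$ for all $k$. This contradicts the hypothesis when $i>2R$. Hence every $H_R$ is nowhere dense.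
\end{proof}

\section{Destroying one sequence}\label{sec:kill}

\begin{proposition}\label{prop:kill}
Let $\mathcal C$ be countable, good and correctable, and let $(\nu_k)$ be a norm unbounded sequence of measures on $\mathcal C$ that is pointwise bounded on $\mathcal C$. There are an ultrafilter $p$ on $\mathcal C$, a $p$-sequence $(U_i)_{i\in\omega}$ and $I\subseteq\omega$ such that
\begin{itemize}
\item[(i)] $x=\bigvee_{i\in I}U_i$ is $n$-bounded for all but finitely many $n$;
\item[(ii)] $\sup_k\bigl|\sum_{i\in I}\nu_k(U_i)+\eta\,\nu_k(\{p\})\bigr|=\infty$ for $\eta=0$ and for $\eta=1$.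
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The point $p$.} If every ultrafilter contained an element $w$ with $\sup_k|\nu_k|(w)<\infty$, then finitely many such $w$ would cover $1$ by compactness of $K_{\mathcal C}$, and $(\nu_k)$ would be norm bounded. So there is $p\in K_{\mathcal C}$ with $\sup_k|\nu_k|(w)=\infty$ for all $w\in p$. In \emph{Case A}, $V_{n^*}\in p$ for some $n^*$, as in Example~\ref{ex:row}. In \emph{Case B}, $V_n\notin p$ for all $n$, as in Example~\ref{ex:diagonal}. Since $\mathcal C$ is countable, $p$ has a decreasing base $(w_l)$, and in Case A we take $w_0=V_{n^*}$.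

\emph{The variation is unbounded off $p$.} The elements of a $p$-sequence do not see the atom at $p$, so we need
\begin{equation}\label{eq:offp}
\sup_k|\nu_k|(\hat w\setminus\{p\})=\infty\qquad\text{for all }w\in p .
\end{equation}
From $\nu_k(w)=\nu_k(\{p\})+\nu_k(\hat w\setminus\{p\})$ we get $|\nu_k(\{p\})|\le|\nu_k(w)|+|\nu_k|(\hat w\setminus\{p\})$, hence
\[
|\nu_k|(w)=|\nu_k(\{p\})|+|\nu_k|(\hat w\setminus\{p\})\le|\nu_k(w)|+2|\nu_k|(\hat w\setminus\{p\}).
\]
The left side is unbounded in $k$ and $|\nu_k(w)|$ is bounded, which proves \eqref{eq:offp}. This is the only use of pointwise boundedness; without it the claim fails for $\nu_k=k\delta_p$.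

\emph{Fully bounded pieces.} For all $l$ and $R>0$ there is a fully bounded $U\in\mathcal C\setminus p$ with $U\le w_l$ and $\sup_k|\nu_k(U)|>R$. Indeed, by \eqref{eq:offp} there is $k$ with $|\nu_k|(\hat w_l\setminus\{p\})>5R$. The set $\hat w_l\setminus\{p\}$ is the increasing union of the sets $\hat w_l\setminus\hat w_{l'}$, so $|\nu_k|(w_l\setminus w_{l'})>5R$ for some $l'>l$. Lemma~\ref{lem:fifth} gives a fully bounded $U\le w_l\setminus w_{l'}$ with $|\nu_k(U)|>R$, and $U\notin p$ because $U\wedge w_{l'}=0$.

\emph{The sequence.} Let $l_0=0$. Given $l_i$, choose a fully bounded $U_i\in\mathcal C\setminus p$ with $U_i\le w_{l_i}$ and $\sup_k|\nu_k(U_i)|>i+1$, and then $l_{i+1}>l_i$ with $w_{l_{i+1}}\le\neg U_i$, which is possible as $\neg U_i\in p$. For $i<i'$ we have $U_{i'}\le w_{l_{i+1}}\le\neg U_i$, and a given $w\in p$ lies above $w_{l_i}\ge U_i$ for all large $i$. So $(U_i)$ is a $p$-sequence. By Lemma~\ref{lem:baire} and the Baire category theorem there is $I\in G^0\cap G^1$, and (ii) holds.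

\emph{Proof of (i).} In Case A, $x\le w_0=V_{n^*}$, so $x$ is $n$-bounded for all $n\ne n^*$. In Case B, fix $n$. Since $V_n\notin p$, Lemma~\ref{lem:join}(b) gives a finite $I_0\subseteq I$ with $x\wedge V_n=\bigvee_{i\in I_0}(U_i\wedge V_n)$. Then $\mu^n_j(x)=\sum_{i\in I_0}\mu^n_j(U_i)$, where $I_0$ does not depend on $j$ and each $U_i$ is $n$-bounded. So $x$ is fully bounded.
\end{proof}

Full boundedness of the $U_i$, and with it correctability, is needed only in Case B. There goodness alone would allow each $U_i$ to be unbounded on a row $n_i$ with $n_i\to\infty$, which is the situation of Example~\ref{ex:obstruction}.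

\section{The construction under $\diamondsuit$}\label{sec:construction}

\subsection{Guessing sequences of measures}
A set $C\subseteq\omega_1$ is \emph{club} if it is unbounded and contains the supremum of each of its bounded nonempty subsets; a set is \emph{stationary} if it meets every club. The intersection of two clubs is a club, final segments of $\omega_1$ are clubs, and for every $h\colon\omega_1\to\omega_1$ the set of limit ordinals $\alpha$ with $h[\alpha]\subseteq\alpha$ is a club. The principle $\diamondsuit$ asserts that there are sets $S_\alpha\subseteq\alpha$, $\alpha<\omega_1$, such that $\{\alpha:S\cap\alpha=S_\alpha\}$ is stationary for every $S\subseteq\omega_1$. It implies the continuum hypothesis, since every $S\subseteq\omega$ equals $S_\alpha$ for some $\alpha\ge\omega$. A sequence of measures on an algebra of size at most $\omega_1$ can be coded as a function $\omega\times\omega_1\to\mathbb R$, so we use $\diamondsuit$ in the following form.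

\begin{lemma}\label{lem:guess}
Assume $\diamondsuit$. There are functions $f_\alpha\colon\omega\times\alpha\to\mathbb R$, $\alpha<\omega_1$, such that for every $F\colon\omega\times\omega_1\to\mathbb R$ the set $\{\alpha:F|_{\omega\times\alpha}=f_\alpha\}$ is stationary.
\end{lemma}

\begin{proof}
By the continuum hypothesis there is a bijection $\phi\colon\omega_1\to\omega\times\omega_1\times\mathbb R$. Let $f_\alpha$ be the function with graph $\phi[S_\alpha]$ if this set is the graph of a function $\omega\times\alpha\to\mathbb R$, and $f_\alpha=0$ otherwise. Given $F$, let $S$ be the preimage of the graph of $F$ under $\phi$. For $\xi<\omega_1$ let $h(\xi)<\omega_1$ be the supremum of the second coordinate of $\phi(\xi)$ and the ordinals $\phi^{-1}(k,\xi,F(k,\xi))$, $k\in\omega$. Suppose $h[\alpha]\subseteq\alpha$. If $\xi\in S\cap\alpha$, then $\phi(\xi)=(k,\beta,F(k,\beta))$ with $\beta\le h(\xi)<\alpha$. If $\beta<\alpha$ and $k\in\omega$, then $\phi^{-1}(k,\beta,F(k,\beta))\le h(\beta)<\alpha$ lies in $S\cap\alpha$. So $\phi[S\cap\alpha]$ is the graph of $F|_{\omega\times\alpha}$, and $f_\alpha=F|_{\omega\times\alpha}$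 if moreover $S\cap\alpha=S_\alpha$. Thus the set in question contains the intersection of a stationary set with a club, which is stationary.
\end{proof}

\subsection{The algebra}
Assume $\diamondsuit$, fix $(f_\alpha)$ as in Lemma~\ref{lem:guess}, and fix an injection $\iota\colon\mathcal J\to\omega_1$, which exists since $|\mathcal J|\le\mathfrak c=\omega_1$. We define an increasing chain of countable good algebras $\mathcal B_\alpha$, $\alpha<\omega_1$, with the property
\begin{equation}\label{eq:step2}
\text{if }a\in\mathcal B_\alpha\text{ and }a\le V_n,\text{ then }a=y_1\vee y_2\text{ for some $n$-bounded }y_1,y_2\in\mathcal B_{\alpha+1}.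
\end{equation}
Put $\mathcal B_0=\mathcal A_0$ and $\mathcal B_\alpha=\bigcup_{\beta<\alpha}\mathcal B_\beta$ for limit $\alpha$. For limit $\alpha$ the algebra $\mathcal B_\alpha$ is correctable: an element $a\le V_n$ lies in some $\mathcal B_\beta$ with $\beta<\alpha$, and \eqref{eq:step2} gives $y_1,y_2\in\mathcal B_{\beta+1}\subseteq\mathcal B_\alpha$. Given $\mathcal B_\alpha$, we obtain $\mathcal B_{\alpha+1}$ in two steps.

\emph{Step 1 (destroying the guess).} Suppose that $\alpha$ is a limit ordinal, $\iota[\mathcal B_\alpha]\subseteq\alpha$, and the functions $\nu^\alpha_k(a)=f_\alpha(k,\iota(a))$, $a\in\mathcal B_\alpha$, are measures that form a norm unbounded sequence pointwise bounded on $\mathcal B_\alpha$. Then Proposition~\ref{prop:kill} applies to $\mathcal B_\alpha$ and $(\nu^\alpha_k)_k$ and gives $p_\alpha$, $(U^\alpha_i)_i$, $I_\alpha$ and $x_\alpha$. Put $\mathcal B'_\alpha=\mathcal B_\alpha(x_\alpha)$, which is countable, and good by (i) and Lemma~\ref{lem:preserve}. In all other cases put $\mathcal B'_\alpha=\mathcal B_\alpha$.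

\emph{Step 2 (correcting).} Enumerate as $(a_r,n_r)_{r\in\omega}$ all pairs $(a,n)$ with $a\in\mathcal B'_\alpha$ and $a\le V_n$. Starting from $\mathcal B'_\alpha$, apply Proposition~\ref{prop:correct} to $(a_0,n_0),(a_1,n_1),\dots$ in turn, each time over the algebra obtained so far. Let $\mathcal B_{\alpha+1}$ be the union of the resulting $\omega$-chain of countable good algebras. It is countable and good, and \eqref{eq:step2} holds.

Let $\mathcal A=\bigcup_{\alpha<\omega_1}\mathcal B_\alpha$. Some steps of the construction may add nothing; the next lemma removes them.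

\begin{lemma}\label{lem:chain}
Let $(\mathcal C_\xi)_{\xi<\omega_1}$ be an increasing chain of Boolean algebras such that $\mathcal C_0=\{0,1\}$, each $\mathcal C_{\xi+1}$ is equal to $\mathcal C_\xi$ or a minimal extension of it, and $\mathcal C_\xi=\bigcup_{\zeta<\xi}\mathcal C_\zeta$ for limit $\xi$. Then $\bigcup_\xi\mathcal C_\xi$ is minimally generated.
\end{lemma}

\begin{proof}
Enumerate the distinct members of the chain as $(\mathcal D_\beta)_{\beta<\delta}$ in the order of their first indices $\xi_\beta$; this enumeration is strictly increasing under inclusion, starts with $\{0,1\}$, and has the same union. Let $\beta+1<\delta$. All $\mathcal C_\zeta$ with $\zeta<\xi_{\beta+1}$ are contained in $\mathcal D_\beta$, so by continuity $\xi_{\beta+1}$ is not a limit. Thus $\xi_{\beta+1}=\zeta+1$ with $\zeta\ge\xi_\beta$ and $\mathcal C_\zeta=\mathcal D_\beta$, and $\mathcal D_{\beta+1}=\mathcal C_{\zeta+1}$ is a minimal extension of $\mathcal D_\beta$. Let $\lambda<\delta$ be a limit and $\xi=\sup_{\beta<\lambda}\xi_\beta\le\xi_\lambda$. Then $\xi$ is a limit ordinal below $\omega_1$, and $\mathcal C_\xi=\bigcup_{\zeta<\xi}\mathcal C_\zeta=\bigcup_{\beta<\lambda}\mathcal D_\beta$.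 This algebra properly contains every $\mathcal D_\beta$ with $\beta<\lambda$, so $\xi\ge\xi_\lambda$. Hence $\xi=\xi_\lambda$ and $\mathcal D_\lambda=\bigcup_{\beta<\lambda}\mathcal D_\beta$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
The algebra $\mathcal A$ contains $\mathcal A_0$, so it is infinite.

\emph{$\mathcal A$ is minimally generated.} List $2^{<\omega}$ by increasing length and, starting from $\{0,1\}$, split the atom $[s]$ into $[s^\frown0]$ and $[s^\frown1]$ for each $s$ in turn. This gives an $\omega$-chain of finite algebras with union $\mathcal A_0$. Each step passes from size $2^k$ to size $2^{k+1}$, and it is a minimal extension because the size of a finite Boolean algebra is a power of $2$. From $\mathcal B_\alpha$ to $\mathcal B_{\alpha+1}$ the construction passes through an $\omega$-chain in which each step is trivial or a minimal extension, by Lemma~\ref{lem:join}(c) and Proposition~\ref{prop:correct}. Concatenating these chains gives $(\mathcal C_\xi)_{\xi<\omega_1}$ with $\mathcal C_{\omega\cdot(1+\alpha)}=\mathcal B_\alpha$. Every countable limit ordinal has the form $\omega\cdot(1+\alpha)$,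 and $\mathcal B_\alpha$ is the union of the earlier members, so Lemma~\ref{lem:chain} applies.

\emph{$\mathcal A$ does not have the strong Nikodym property.} The measures $\mu^n_j|_{\mathcal A}$ satisfy (M1) by \eqref{eq:rows}, and they satisfy (M2) because $\mathcal A$ is a union of a chain of good algebras. Apply Lemma~\ref{lem:matrix}.

\emph{$\mathcal A$ has the Nikodym property.} Suppose that $(\nu_k)$ is a norm unbounded sequence of measures on $\mathcal A$ that is pointwise bounded on $\mathcal A$. Since $\|\nu_k\|\le2\sup_b|\nu_k(b)|$, there are $b_k\in\mathcal A$ with $|\nu_k(b_k)|\ge\frac13\|\nu_k\|$. Let $\alpha_0$ be as in Lemma~\ref{lem:reflect}, enlarged so that $\mathcal B_{\alpha_0}$ contains all $b_k$. Define $F\colon\omega\times\omega_1\to\mathbb R$ by $F(k,\iota(a))=\nu_k(a)$ for $a\in\mathcal A$ and $F=0$ elsewhere. Let $h(\beta)=\sup\iota[\mathcal B_\beta]$, a countable ordinal because $\mathcal B_\beta$ is countable. If $\alpha$ is a limit with $h[\alpha]\subseteq\alpha$, then $\iota[\mathcal B_\alpha]=\bigcup_{\beta<\alpha}\iota[\mathcal B_\beta]\subseteq\alpha$. The set of such $\alpha\ge\alpha_0$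 is a club, so by Lemma~\ref{lem:guess} it contains an $\alpha$ with $F|_{\omega\times\alpha}=f_\alpha$.

For this $\alpha$ we have $\nu^\alpha_k=\nu_k|_{\mathcal B_\alpha}$ for all $k$. These are measures, they are pointwise bounded on $\mathcal B_\alpha$, and $\|\nu^\alpha_k\|\ge|\nu_k(b_k)|\ge\frac13\|\nu_k\|$ is unbounded. So Step 1 was active at stage $\alpha$, and $x_\alpha\in\mathcal A$. By Lemmas~\ref{lem:decomp} and~\ref{lem:reflect} there is $\eta\in\{0,1\}$, independent of $k$, with
\[
\nu_k(x_\alpha)=\sum_{i\in I_\alpha}\nu^\alpha_k(U^\alpha_i)+\eta\,\nu^\alpha_k(\{p_\alpha\})\qquad(k\in\omega).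
\]
By Proposition~\ref{prop:kill}(ii) the right side is unbounded in $k$ for either value of $\eta$. This contradicts the pointwise boundedness of $(\nu_k)$ at $x_\alpha$ and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}\label{rem:hyp}
Sections~\ref{sec:prelim}--\ref{sec:kill} are carried out in ZFC. The principle $\diamondsuit$ enters only through Lemma~\ref{lem:guess} and the injection $\iota$. It lets the construction meet a restriction of every potential counterexample at a countable stage, and countability of the stage is what provides the decided points in Proposition~\ref{prop:correct}, the decreasing base of $p$ in Proposition~\ref{prop:kill}, and the enumeration in Step 2.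
\end{remark}

\begin{thebibliography}{9}
\bibitem{SZ} Damian Sobota and Lyubomyr Zdomskyy, \emph{Minimally generated Boolean algebras and the Nikodym property}, arXiv:2105.12467 (2021).
\end{thebibliography}
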